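\title{Residually finite groups with uniformly almost flat quotients are virtually nilpotent}

\begin{abstract}
A finitely generated residually finite group has uniformly almost flat quotients if the diameter of every finite quotient is, up to a constant factor, at least a fixed positive power of its order. We prove the conjecture of Guo and Tointon that this happens exactly for virtually nilpotent groups, and that the exponent $1/d$ forces Hirsch length at most $d$. The proof passes through an algebraic characterization: every finite quotient $Q$ has a subgroup of bounded index with a cyclic quotient of order at least $c|Q|^c$. This condition is extracted from the diameter bound by the structure theorem for approximate groups, and is then tested on finite quotients chosen with the help of the classification of finite simple groups, the structure of solvable linear groups, a sieve estimate, and the theory of $p$-adic analytic groups.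
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group with a finite symmetric generating set $S$ containing the identity, so that $S^r=\{s_1\cdots s_r:s_i\in S\}$ is the ball of radius $r$ in the word metric. For a subgroup $H\le G$ of finite index, the \emph{diameter} of the coset space $G/H$ is
\[
\operatorname{diam}_S(G/H)=\min\{n\in\mathbb N: S^nH=G\},\qquad \mathbb N=\{1,2,\dots\}.
\]
If $H$ is normal, this is the diameter of the finite group $G/H$ with respect to the image of $S$. The diameter lies between a logarithmic and a linear function of the index. Indeed, $S^nH=G$ gives $[G:H]\le|S|^n$. In the other direction, if $S^{i+1}H=S^iH$ then $S^iH$ is invariant under left multiplication by $S$ and so equals $G$; hence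
\begin{equation}\label{eq:cosets}
S^iH\ne G\ \Longrightarrow\ S^iH\text{ contains at least }i+1\text{ left cosets of }H,
\end{equation}
and $\operatorname{diam}_S(G/H)\le[G:H]$. We study the groups for which the diameter is always polynomially close to the upper bound.

\begin{definition}\label{def:flat}
Let $\alpha\in(0,1]$. A finitely generated residually finite group $G$ has \emph{uniformly $\alpha$-almost flat quotients} if there is $\varepsilon>0$ such that
\[
\operatorname{diam}_S(G/N)\ge\varepsilon[G:N]^\alpha
\]
for every normal subgroup $N$ of finite index. It has \emph{uniformly $\alpha$-almost flat coset spaces} if there is $\varepsilon>0$ such that $\operatorname{diam}_S(G/H)\ge\varepsilon[G:H]^\alpha$ for every subgroup $H$ of finite index. It has \emph{uniformly almost flat quotients} (or \emph{coset spaces}) if this holds for some $\alpha\in(0,1]$.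
\end{definition}

These properties do not depend on $S$: if $S\subset S_1^k$ then $\operatorname{diam}_{S_1}\le k\operatorname{diam}_S$, and the same holds with the roles exchanged.

The basic source of examples is polynomial growth. If $|S^n|\le Cn^D$ for all $n\ge1$ and $n=\operatorname{diam}_S(G/H)$, then $[G:H]\le|S^n|\le Cn^D$, that is,
\begin{equation}\label{eq:growth}
\operatorname{diam}_S(G/H)\ge C^{-1/D}[G:H]^{1/D}.
\end{equation}
For $G=\mathbb Z^d$ one can take $D=d$, and the exponent $1/d$ cannot be improved, since $(\mathbb Z/n)^d$ has order $n^d$ and diameter $d\lfloor n/2\rfloor$ for the standard generators and $n\ge2$. Finitely generated virtually nilpotent groups have polynomial growth, so they all have uniformly almost flat coset spaces, and the natural guess is that there are no other examples, with the Hirsch length $h(G)$ in the role of $d$.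

For coset spaces the best exponent is in general smaller than for quotients. Let $G$ be the Heisenberg group, that is, $\mathbb Z^3$ with $(a,b,c)(a',b',c')=(a+a',b+b',c+c'+ab')$, and put $x=(1,0,0)$, $y=(0,1,0)$, $z=(0,0,1)$. The subgroup $H=n\mathbb Z\times n\mathbb Z\times n^2\mathbb Z$ has index $n^4$, with coset representatives $x^ay^bz^k$, $0\le a,b<n$, $0\le k<n^2$. Since $x^ay^bx^{-a}y^{-b}=z^{ab}$, writing $k=un+v$ with $0\le u,v<n$ expresses $z^k=z^{un}z^{v}$ as a word of length at most $6n$ in $x^{\pm1},y^{\pm1}$. So $G/H$ has diameter at most $8n$, and the exponent for coset spaces is at most $1/4$, where $4=h(G)+h([G,G])$.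

Four known results support the guess; see \cite{GT}.
\begin{enumerate}
\item[(K1)] (Khukhro--Valette) For an infinite residually finite group, having uniformly $1$-almost flat quotients, having uniformly $1$-almost flat coset spaces, and being virtually cyclic are equivalent.
\item[(K2)] If an infinite virtually polycyclic group has uniformly $(1/d)$-almost flat coset spaces, then it has a nilpotent subgroup $N$ of finite index with $h(N)+h([N,N])\le d$.
\item[(K3)] If a finitely generated residually (torsion-free nilpotent) group has uniformly $(1/d)$-almost flat quotients, then it is nilpotent of Hirsch length at most $d$.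
\item[(K4)] A finitely generated virtually nilpotent group of Hirsch length $h$ does not have uniformly $\alpha$-almost flat quotients for any $\alpha>1/h$.
\end{enumerate}
Guo and Tointon \cite{GT} conjectured the following statement, which we prove.

\begin{theorem}\label{thm:main}
For a finitely generated residually finite group $G$ the following are equivalent:
\begin{enumerate}
\item[(a)] $G$ has uniformly almost flat quotients;
\item[(b)] $G$ has uniformly almost flat coset spaces;
\item[(c)] $G$ is virtually nilpotent.
\end{enumerate}
If $d\in\mathbb N$ and $G$ has uniformly $(1/d)$-almost flat quotients, then $G$ has a nilpotent subgroup of finite index and of Hirsch length at most $d$.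
\end{theorem}

The proof goes through a purely algebraic condition, and it gives the following complements.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] For a finitely generated residually finite group $G$, conditions {\rm(a)--(c)} are also equivalent to
\begin{enumerate}
\item[(d)] there are $i_0\in\mathbb N$ and $c\in(0,1]$ such that every finite quotient $Q$ of $G$ has a subgroup of index at most $i_0$ with a cyclic quotient of order at least $c|Q|^c$.
\end{enumerate}
Under {\rm(d)}, $h(G)\le1/c$.
\item[(2)] If a finitely generated residually finite group $G$ has uniformly $\alpha$-almost flat quotients, $\alpha\in(0,1]$, then $G$ is virtually nilpotent with $h(G)\le\lfloor1/\alpha\rfloor$. This bound is sharp for every $\alpha$.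
\item[(3)] If $G$ is infinite, finitely generated and residually finite and has uniformly $(1/d)$-almost flat coset spaces, then $G$ has a nilpotent subgroup $N$ of finite index with $h(N)+h([N,N])\le d$.
\item[(4)] If a finitely generated group $G$, not assumed residually finite, satisfies the inequality defining uniformly $\alpha$-almost flat quotients, then $G$ modulo its finite residual is virtually nilpotent of Hirsch length at most $\lfloor1/\alpha\rfloor$.
\end{enumerate}
\end{theorem}

Here the \emph{finite residual} is the intersection of all normal subgroups of finite index. Passing to this quotient in (4) is necessary: a finitely generated infinite simple group has no nontrivial finite quotient, so it satisfies the inequality, and it is not virtually nilpotent.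

\subsection*{The difficulty}
Hypothesis (a) bounds $|S^n|$ in a finite quotient $Q$ at one scale only, $n=\operatorname{diam}_S(Q)$, and one such bound says little about $Q$. Let $G_0$ be any finitely generated residually finite group and $G=G_0\times\mathbb Z$, with the union of the generating sets of the factors. A quotient $Q=P\times\mathbb Z/n$ with $n\ge\max(|P|,2)$ has diameter at least $\lfloor n/2\rfloor\ge\frac13|Q|^{1/2}$, whatever $P$ is, and the kernels of the maps from $G$ to such quotients intersect trivially. So it is not enough to have the diameter bound along a family of quotients that separates the elements of $G$. The proof must construct, for a group that is not virtually nilpotent, special quotients in which nothing like the factor $\mathbb Z/n$ survives. Condition (d) records exactly what a large diameter gives, namely a large cyclic quotient of a subgroup of bounded index, and the work is to find quotients in which there is none.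

\subsection*{Plan of the proof}
Section~\ref{sec:examples} shows on two metabelian groups how (d) fails. Section~\ref{sec:nilp} collects facts on virtually nilpotent groups. Section~\ref{sec:cyclic} proves (a)$\Rightarrow$(d) from the theorem of Breuillard, Green and Tao on approximate groups. The implication (d)$\Rightarrow$(c) has three parts.
\begin{itemize}
\item Section~\ref{sec:finite}: a subgroup $G_1$ of finite index has only solvable finite quotients $Q$, and $Q^{(s)}$ is nilpotent for a fixed $s$. The classification of finite simple groups enters here, through a bound on outer automorphism groups.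
\item Section~\ref{sec:abelian}: an abelian-by-(virtually nilpotent) group with (d) is virtually nilpotent. By induction, all the groups $G/G_1^{(j)}$ are virtually nilpotent.
\item Section~\ref{sec:prop}: the pro-$p$ completions of a suitable subgroup of finite index are solvable.
\end{itemize}
Section~\ref{sec:end} combines the three parts to show that some $G_1^{(j)}$ is finite. This last step is the only place where the residual finiteness of $G$ is used. Of the known results we use (K2), for Theorem~\ref{thm:more}(3), and (K4), whose short proof we include.

\section{Two metabelian examples}\label{sec:examples}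

\begin{example}\label{ex:BS}
Let $G=\mathbb Z[1/2]\rtimes\mathbb Z$, with $(v,i)(w,k)=(v+2^iw,i+k)$. It is generated by $a=(1,0)$ and $t=(0,1)$, because $t^iat^{-i}=(2^i,0)$. For $j\ge2$ put $g=2^j-1$. Since $2^j\equiv1\pmod g$, the same formula defines a group $Q_j=\mathbb Z/g\rtimes\mathbb Z/j$ of order $j(2^j-1)$, which is a quotient of $G$.

The diameter of $Q_j$ is logarithmic in its order. For $\epsilon_i\in\{0,1\}$,
\[
a^{\epsilon_0}t\,a^{\epsilon_1}t\cdots a^{\epsilon_{j-1}}t=\Big(\sum_{i<j}\epsilon_i2^i,\;j\Big),
\]
so by binary expansion every $(v,0)\in Q_j$ has length at most $2j$, and $(v,k)=(v,0)t^k$ has length at most $3j$.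

Condition (d) fails on the same quotients. Let $Q_0\le Q_j$ have index at most $i_0$ and let $V_0=Q_0\cap(\mathbb Z/g)$, a cyclic group. Two of the cosets $t^iQ_0$, $0\le i\le i_0$, coincide, so $t^l\in Q_0$ for some $1\le l\le i_0$. For $v\in V_0$ we have $t^l(v,0)t^{-l}(v,0)^{-1}=((2^l-1)v,0)$. Hence the image of $V_0$ in the abelianization of $Q_0$ has order at most $2^l-1$, and every cyclic quotient of $Q_0$ has order at most $2^{i_0}j$. This is smaller than $c|Q_j|^c$ for large $j$.
\end{example}

The element $a$ has order $2^j-1\ge|Q_j|^{1/2}$ in $Q_j$. So elements of large order are no evidence of a large diameter, and this is why (d) asks for a cyclic \emph{quotient}. The example has two ingredients, which reappear in Section~\ref{sec:abelian}. First, the module $V=\mathbb Z[1/2]$ almost dies in the abelianization of every subgroup of finite index, so cyclic quotients come only from the group acting on $V/gV$. Second, there are moduli $g$ for which this acting group has exponent much smaller than any power of $|V/gV|$. With one acting element such moduli are written down at once; with two they are not.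

\begin{example}\label{ex:six}
Let $G=\mathbb Z[1/6]\rtimes\mathbb Z^2$, the two generators of $\mathbb Z^2$ acting by multiplication by $2$ and by $3$. For $g$ coprime to $6$ it has the quotient $Q=\mathbb Z/g\rtimes U_g$ with $U_g=\langle2,3\rangle\le(\mathbb Z/g)^\times$. As in Example~\ref{ex:BS}, a subgroup of index at most $i_0$ contains multiplication by $2^l$ for some $1\le l\le i_0$, so its cyclic quotients have order at most $2^{i_0}$ times the exponent of $U_g$. The choice $g=2^j-1$ controls the order of $2$ but not that of $3$, and for a prime $g$ the only evident bound on the exponent is $g-1$. But if $g$ is a product of distinct primes $p$, the exponent of $(\mathbb Z/g)^\times$ is the least common multiple of the numbers $p-1$, and this is small when the $p-1$ share their prime factors. For instance $p-1$ divides $60$ for each prime factor of $g=5\cdot7\cdot11\cdot13\cdot31\cdot61$. Lemma~\ref{lem:primes} provides such products with $g\ge e^{c'x}$ and least common multiple at most $e^{x^\theta\log x}$ for some $\theta<1$, and then (d) fails.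
\end{example}

\section{Virtually nilpotent groups}\label{sec:nilp}

We write $x^y=y^{-1}xy$, $[x,y]=x^{-1}x^y$, and $[A,{}_nH]=[A,H,\dots,H]$ with $H$ repeated $n$ times. The lower central series of $Q$ is $\gamma_i(Q)$, the derived series is $Q^{(i)}$, the derived length is $\operatorname{dl}(Q)$, the abelianization is $Q^{ab}$, and $\exp(Q)$ is the exponent of a finite group $Q$. The \emph{core} of a subgroup $H\le G$ is the intersection of its conjugates; it is normal, and of finite index if $H$ is. We use the following standard facts.
\begin{enumerate}
\item[(P1)] A finitely generated group has finitely many subgroups of each finite index. A subgroup of index $j$ in $\langle S\rangle$ is generated by $j|S|$ elements (Schreier).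
\item[(P2)] For any group $Y$ the map $x_1\otimes\dots\otimes x_i\mapsto[x_1,\dots,x_i]$ is a surjective homomorphism $(Y^{ab})^{\otimes i}\to\gamma_i(Y)/\gamma_{i+1}(Y)$, compatible with automorphisms of $Y$.
\item[(P3)] Finitely generated virtually nilpotent groups are polycyclic-by-finite. A polycyclic-by-finite group $\Gamma$ is finitely presented and residually finite, its subgroups are finitely generated, and $D\Gamma$ is a Noetherian ring for every commutative Noetherian ring $D$ (P.~Hall). Its \emph{Hirsch length} $h(\Gamma)$ is the number of infinite cyclic factors in a subnormal series with finite or infinite cyclic factors. We have $h(\Gamma)=h(N)+h(\Gamma/N)$ for $N\trianglelefteq\Gamma$, subgroups of finite index have Hirsch length $h(\Gamma)$, and $h(\Gamma)=0$ if and only if $\Gamma$ is finite.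
\item[(P4)] A finitely generated nilpotent group has a torsion-free subgroup of finite index. So, taking cores, every subgroup of finite index in a finitely generated virtually nilpotent group $G$ contains a torsion-free nilpotent subgroup that is normal and of finite index in $G$. If $\Gamma$ is torsion-free nilpotent, so is $\Gamma/Z(\Gamma)$.
\item[(P5)] In a finitely generated virtually nilpotent group, $|S^n|\le Cn^D$ for some $C,D\ge1$ and all $n\ge1$.
\end{enumerate}

\begin{lemma}\label{lem:F}
Let $G$ be a finitely generated group with a finite normal subgroup $B$ such that $G/B$ is virtually nilpotent. Then $G$ is virtually nilpotent, and in particular residually finite.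
\end{lemma}

\begin{proof}
The centralizer $C_G(B)$ has finite index, so there is a subgroup $P\le C_G(B)$ of finite index with $PB/B$ nilpotent. Then $P/(P\cap B)$ is nilpotent and $P\cap B$ is central in $P$, so $P$ is nilpotent. Residual finiteness follows from (P3).
\end{proof}

The Hirsch length is detected by the analogs of the quotients $(\mathbb Z/n)^d$ of $\mathbb Z^d$. Let $\Gamma^n$ denote the subgroup generated by the $n$-th powers in $\Gamma$.

\begin{lemma}\label{lem:powers}
Let $\Gamma$ be a finitely generated torsion-free nilpotent group of class $\kappa$ and Hirsch length $h$. Then $\Gamma$ has a series of normal subgroups $1=Z_0<Z_1<\dots<Z_h=\Gamma$ with infinite cyclic factors $Z_i/Z_{i-1}=\langle x_iZ_{i-1}\rangle$, such that for every prime $p>\kappa$ and every power $n=p^k$ we have $|\Gamma/\Gamma^n|=n^h$, and each coset of $\Gamma^n$ contains an element $x_1^{a_1}\cdots x_h^{a_h}$ with $0\le a_i<n$.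
\end{lemma}

\begin{proof}
We first show that in a nilpotent group of class $\kappa<p$ a product of $n$-th powers is an $n$-th power. We induct on $\kappa$; for abelian groups $x^ny^n=(xy)^n$. Let $\kappa\ge2$. It suffices to treat two factors $x^ny^n$. Put $P=\langle x,y\rangle$. Hall's formula gives
\[
x^ny^n=(xy)^nc_2^{\binom n2}\cdots c_\kappa^{\binom n\kappa},\qquad c_i\in\gamma_i(P).
\]
For $1\le i<p$ the identity $i\binom ni=n\binom{n-1}{i-1}$ shows that $n$ divides $\binom ni$, as $i$ is coprime to $n$. So $x^ny^n$ is a product of $n$-th powers of elements of $P_1=\langle xy,\gamma_2(P)\rangle$. Modulo $\gamma_3(P)$ the group $P_1$ is generated by one element and a central subgroup, so $\gamma_2(P_1)\le\gamma_3(P)$, and then $\gamma_i(P_1)\le\gamma_{i+1}(P)$ for all $i\ge2$. Thus $P_1$ has class less than $\kappa$, and induction applies. It follows that $\Gamma^n=\{x^n:x\in\Gamma\}$.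

Now induct on $h$. If $h=0$ then $\Gamma=1$. If $h\ge1$, let $Z_1=\langle x_1\rangle$ be an infinite cyclic direct factor of the free abelian group $Z(\Gamma)\neq1$. Both $Z(\Gamma)/Z_1$ and $\Gamma/Z(\Gamma)$ are torsion-free, so $\Gamma/Z_1$ is torsion-free, of class at most $\kappa$ and Hirsch length $h-1$; induction gives $Z_2,\dots,Z_h$ and $x_2,\dots,x_h$. If $x^n\in Z_1$ then $x\in Z_1$, so $\Gamma^n\cap Z_1=Z_1^n$, and $Z_1\Gamma^n$ is the disjoint union of the $n$ cosets $x_1^{a}\Gamma^n$, $0\le a<n$. Since $\Gamma/Z_1\Gamma^n=(\Gamma/Z_1)/(\Gamma/Z_1)^n$ and $x_1$ is central, both assertions follow.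
\end{proof}

\begin{proof}[Proof of {\rm(K4)}]
Let $G$ have Hirsch length $h\ge1$ and uniformly $\alpha$-almost flat quotients. Take $\Gamma\trianglelefteq G$ torsion-free nilpotent of finite index, and choose $b$ such that $S^b$ contains $x_1,\dots,x_h$ and representatives of the cosets of $\Gamma$. The subgroup $\Gamma^n$ is characteristic in $\Gamma$, so normal in $G$, and Lemma~\ref{lem:powers} gives $\varepsilon n^{h\alpha}\le\operatorname{diam}_S(G/\Gamma^n)\le b+bhn$ for all $n=p^k$. Letting $k\to\infty$ gives $h\alpha\le1$.
\end{proof}

\section{From large diameter to large cyclic quotients}\label{sec:cyclic}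

If a finite group $Q$ has order polynomial in its diameter $n$, then the balls $S^m$ cannot keep growing by a large factor each time $m$ is multiplied by $5$; at some scale $m$ between $\sqrt n$ and $n/16$ the growth is bounded. Such a ball is an approximate group. Recall that a finite subset $A$ of a group is a \emph{$K$-approximate group} if it is symmetric, contains $1$, and $A^2\subset XA$ for a symmetric set $X$ with $|X|\le K$.

\begin{theorem}[{Breuillard--Green--Tao \cite[Theorem 1.6]{BGT}}]\label{thm:BGT}
For every $K$ there are $j,\sigma\in\mathbb N$ such that the following holds. If $A$ is a finite $K$-approximate group in a group $Q$, there are a subgroup $Q_0\le Q$ and a finite normal subgroup $H$ of $Q_0$ such that $A$ is covered by $j$ left cosets of $Q_0$, the group $Q_0/H$ is nilpotent of class at most $\sigma$, and $H\subset A^4$.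
\end{theorem}

In our application the lower bound $m\ge\sqrt n$ forces $Q_0$ to have bounded index, and the upper bound $m\le n/16$ shows that $H$ accounts for at most half of the diameter, so that $Q_0/H$ is large.

\begin{proposition}\label{prop:ad}
Let $G$ be a finitely generated group and suppose that $\operatorname{diam}_S(Q)\ge\varepsilon|Q|^\alpha$ for every finite quotient $Q$ of $G$. Then $G$ satisfies {\rm(d)}.
\end{proposition}

\begin{proof}
Put $K=\lceil5^{6/\alpha}\rceil$, and let $j,\sigma$ be given by Theorem~\ref{thm:BGT} for $2K$. Let $Q$ be a finite quotient of $G$, write $S$ also for the image of $S$ in $Q$, and let $n=\operatorname{diam}_S(Q)$, so that $|Q|\le(n/\varepsilon)^{1/\alpha}$. Suppose first that $n\ge n_0:=\max(5^{18},1+1/\varepsilon,j^2)$.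

\emph{A scale of bounded growth.} The interval $[\sqrt n,n/16]$ contains consecutive powers $m_1<\dots<m_t$ of $5$ with $t\ge\frac12\log_5n-3\ge\frac13\log_5n$. If $|S^{5m}|>K|S^m|$ held for each of them, then
\[
|Q|\ge|S^{5m_t}|>K^t\ge5^{(2/\alpha)\log_5n}=n^{2/\alpha}>(n/\varepsilon)^{1/\alpha},
\]
which is false. So there is $m\in[\sqrt n,n/16]$ with $|S^{5m}|\le K|S^m|$. Let $X\subset S^{4m}$ be maximal such that the sets $xS^m$, $x\in X$, are disjoint. They lie in $S^{5m}$, so $|X|\le K$. By maximality, for each $y\in S^{4m}$ the set $yS^m$ meets some $xS^m$, so $y\in xS^{2m}$. Thus $A=S^{2m}$ satisfies $A^2\subset(X\cup X^{-1})A$ and is a $2K$-approximate group. Take $Q_0$ and $H$ as in Theorem~\ref{thm:BGT}.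

\emph{A large nilpotent section.} The set $S^{2m}Q_0$ consists of at most $j$ left cosets of $Q_0$, and $2m\ge2\sqrt n\ge j$. By \eqref{eq:cosets}, $S^{2m}Q_0=Q$, so $[Q:Q_0]\le j$. Let $Y=Q_0/H$ and $q=|Y|$. Again by \eqref{eq:cosets}, $S^{[Q:H]}H=Q$, and $H\subset S^{8m}$. Hence $n\le[Q:H]+8m\le jq+n/2$, and
\[
q\ge\frac n{2j}\ge\frac{\varepsilon}{2j}|Q|^\alpha.
\]

\emph{A large cyclic quotient.} By (P1), $Y$ is generated by $\rho=j|S|$ elements. Let $x=\exp(Y^{ab})$. By (P2), $\gamma_i(Y)/\gamma_{i+1}(Y)$ is an abelian group generated by $\rho^i$ elements of order dividing $x$, so $q\le x^\tau$ with $\tau=\rho+\dots+\rho^\sigma$. A finite abelian group of exponent $x$ has a cyclic quotient of order $x$. So $Q_0$ has a cyclic quotient of order at least $(\varepsilon/2j)^{1/\tau}|Q|^{\alpha/\tau}$.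

If $n<n_0$ then $|Q|\le b:=(n_0/\varepsilon)^{1/\alpha}$, and the trivial quotient of $Q$ has order $1\ge|Q|/b$. So (d) holds with $i_0=j$ and $c=\min\big(\alpha/\tau,(\varepsilon/2j)^{1/\tau},1/b,1\big)$.
\end{proof}

From now on diameters play no role. Condition (d) makes sense for every finitely generated group, residually finite or not, and \emph{it passes to quotients with the same $i_0$ and $c$}, since a finite quotient of $G/K$ is a finite quotient of $G$. In (d) the subgroup of bounded index depends on $Q$. To remove this dependence, for a finitely generated group $G$ satisfying (d) with parameters $i_0,c$ let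
\[
G_*=\text{the intersection of all subgroups of }G\text{ of index at most }i_0,
\]
a normal subgroup of finite index by (P1).

\begin{lemma}\label{lem:L}
Let $G$ satisfy {\rm(d)}, let $H\le G_*$ have finite index, and put $c_H=c/[G:H]$. For every normal subgroup $M$ of finite index in $G$, the group $HM/M$ has a cyclic quotient of order at least $c_H[G:M]^c$.
\end{lemma}

\begin{proof}
Let $Q_0/J$ be the cyclic quotient given by (d) for $Q=G/M$. The preimage of $Q_0$ in $G$ has index at most $i_0$, so it contains $H$. The index of $HM/M$ in $Q_0$ is at most $[G:H]$, so its image in $Q_0/J$ has index at most $[G:H]$.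
\end{proof}

Here $M$ must be normal in $G$, not only in $H$; this will require care in Sections~\ref{sec:abelian} and~\ref{sec:prop}. For arbitrary finite quotients of a subgroup of finite index a weaker statement survives.

\begin{lemma}\label{lem:O}
Let $G$ satisfy {\rm(d)}, let $G_1\trianglelefteq G$ have finite index $k$, and put $c_1=c/k$. Every finite quotient $Q$ of $G_1$ has an element of order at least $c_1|Q|^{c_1}$.
\end{lemma}

\begin{proof}
Let $Q=G_1/M$, let $g_1,\dots,g_k$ represent the cosets of $G_1$, and let $M_0=\bigcap_iM^{g_i}$ be the core of $M$ in $G$. Lifting a generator of the cyclic quotient in (d), we find $y\in G/M_0$ of order at least $c[G:M_0]^c\ge c|Q|^c$. The element $y^k$ has order at least $c|Q|^c/k$ and lies in $G_1/M_0$, which embeds in $\prod_{i\le k}G_1/M^{g_i}$. Conjugation by $g_i$ gives $G_1/M^{g_i}\cong Q$. The order of $y^k$ is at most the product of the orders of its $k$ coordinates, so one coordinate has order at least $(c/k)^{1/k}|Q|^{c/k}\ge c_1|Q|^{c_1}$.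
\end{proof}

\begin{lemma}\label{lem:hirsch}
If $G$ satisfies {\rm(d)}, every virtually nilpotent quotient of $G$ has Hirsch length at most $1/c$.
\end{lemma}

\begin{proof}
Since (d) passes to quotients, we may assume that $G$ itself is virtually nilpotent, of Hirsch length $h$. By (P4) there is a torsion-free nilpotent $\Gamma\le G_*$, normal and of finite index in $G$. Take $n=p^k$ as in Lemma~\ref{lem:powers}. The group $\Gamma/\Gamma^n$ has order $n^h$ and exponent dividing $n$, so Lemma~\ref{lem:L} with $H=\Gamma$, $M=\Gamma^n$ gives $n\ge c_\Gamma n^{hc}$. Letting $k\to\infty$ gives $hc\le1$.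
\end{proof}

\section{The finite quotients}\label{sec:finite}

Throughout this section $G$ is a finitely generated group satisfying (d). We use two classical bounds. Let $\Lambda(k)$ be the largest order of an element of $\operatorname{Sym}(k)$; by Landau's theorem $\log\Lambda(k)\sim\sqrt{k\log k}$, and we need only $\log\Lambda(k)=o(k)$. By Zassenhaus's theorem there is a nondecreasing function $\zeta$ such that every solvable subgroup of $GL_n$ over any field has derived length at most $\zeta(n)$.

\subsection{Nonabelian chief factors}
A \emph{chief series} of a finite group $Q$ is a chain $1=L_0<\dots<L_t=Q$ of normal subgroups with $L_{i+1}/L_i$ a minimal normal subgroup of $Q/L_i$. Each chief factor $L_{i+1}/L_i$ is a direct power $T^k$ of a simple group, and for nonabelian $T$ we have $\operatorname{Aut}(T^k)=\operatorname{Aut}(T)\wr\operatorname{Sym}(k)$. The special quotient to test (d) on is the group of automorphisms that $Q$ induces on $T^k$: it contains the perfect group $T^k$, which contributes to the order but not to cyclic quotients.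

\begin{proposition}\label{prop:solv}
There is a normal subgroup $G_1\le G_*$ of finite index in $G$ all of whose finite quotients are solvable.
\end{proposition}

\begin{proof}
Let $T^k$ be a nonabelian chief factor of a finite quotient $Q$ of $G$, and let $\tilde Q=Q/C_Q(T^k)\le\operatorname{Aut}(T)\wr\operatorname{Sym}(k)$. Since $T^k$ has trivial center, the group $R\cong T^k$ of its inner automorphisms is a minimal normal subgroup of $\tilde Q$. Let $\tilde Q_*\trianglelefteq\tilde Q$ be the image of $G_*$. By Lemma~\ref{lem:L} it has a cyclic quotient $\tilde Q_*/J$ of order $x\ge c_*|T|^{ck}$, where $c_*=c_{G_*}$. By minimality, $R\cap\tilde Q_*$ is $1$ or $R$. In the first case $R$ embeds in $\tilde Q/\tilde Q_*$ and $|T|^k\le[G:G_*]$.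

In the second case $R\le J$, because $R$ is perfect. So $\tilde Q_*/R$ has a cyclic quotient of order $x$, and $\tilde Q/R\le\operatorname{Out}(T)\wr\operatorname{Sym}(k)$ has an element of order at least $x$. An element of this wreath product has a power of exponent at most $\Lambda(k)$ in $\operatorname{Out}(T)^k$, so its order is at most $\Lambda(k)|\operatorname{Out}(T)|$. By the classification of finite simple groups, $|\operatorname{Out}(T)|=O((\log|T|)^2)$: for alternating and sporadic groups $|\operatorname{Out}(T)|\le4$, and for groups of Lie type over $\mathbb F_q$ we have $|\operatorname{Out}(T)|=d_Tf_Tg_T$ with $g_T\le6$, $d_T=O(\text{rank})$ and $f_T=O(\log q)$ \cite[Theorem 2.5.12]{GLS}, where the rank and $\log q$ are $O(\log|T|)$. Therefore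
\[
ck\log|T|\le\log\Lambda(k)+2\log\log|T|+O(1).
\]
Each of the first two terms on the right is at most $\frac c3k\log|T|+O(1)$, so $k\log|T|$ is bounded. Hence there is $B$ such that all nonabelian chief factors of finite quotients of $G$ have order at most $B$.

Let $G_1$ be the intersection of $G_*$ with all normal subgroups of $G$ of index at most $B!$. Let $Q$ be a finite quotient of $G$ with chief series $(L_i)$, and let $Q_1\trianglelefteq Q$ be the image of $G_1$. The centralizer of a nonabelian chief factor has index at most $B!$ in $Q$, so it contains $Q_1$. The normal subgroup $(Q_1\cap L_{i+1})L_i/L_i$ of $Q/L_i$ is $1$ or $L_{i+1}/L_i$. For a nonabelian factor the second case is impossible, since then the factor would centralize itself. So the series $(Q_1\cap L_i)$ has abelian factors, and $Q_1$ is solvable. Finally, a finite quotient $G_1/M$ is a quotient of $G_1/M_0$, where $M_0$ is the core of $M$ in $G$, and $G_1/M_0$ is the image of $G_1$ in $G/M_0$.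
\end{proof}

\subsection{Solvable linear groups with an element of large order}
A finite solvable group is controlled, modulo its largest nilpotent normal subgroup, by quotients $W\rtimes X$ with $X\le GL(W)$ irreducible. By Lemma~\ref{lem:O} such an $X$ has an element of order polynomial in $|W|$. The model is $W=\mathbb F_{r^n}$ with $X$ generated by the multiplicative group of the field, which is cyclic of order $|W|-1$, and the Galois group; here $\operatorname{dl}(X)\le2$. The next lemma says that the general case is a bounded modification of this one.

Recall Clifford's theorem: if a group $L$ acts irreducibly on a finite-dimensional vector space $W$ over a field and $A\trianglelefteq L$, then $W$ is a semisimple $A$-module, and $L$ permutes its homogeneous components. The action of $L$ is \emph{primitive} if $L$ permutes no decomposition $W=U_1\oplus\dots\oplus U_l$ with $l\ge2$ and $U_i\ne0$; then every normal subgroup has a single homogeneous component.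

\begin{lemma}\label{lem:linear}
For every $\delta>0$ there is $s(\delta)$ such that every solvable irreducible subgroup $X\le GL_n(\mathbb F_r)$, $r$ prime, with an element of order at least $r^{\delta n}$ has derived length at most $s(\delta)$.
\end{lemma}

\begin{proof}
\emph{Reduction to a primitive group.} Among the decompositions $\mathbb F_r^n=W_1\oplus\dots\oplus W_k$ into nonzero subspaces permuted by $X$, choose one with $k$ maximal. By irreducibility the permutation action is transitive, so $w:=\dim W_1=n/k$. Let $L$ be the image in $GL(W_1)$ of the stabilizer of $W_1$; the stabilizer of each $W_i$ induces on $W_i$ a group isomorphic to $L$. If $U$ were a proper nonzero $L$-invariant subspace of $W_1$, the sum of its translates under $X$ would be a proper $X$-invariant subspace; so $L$ is irreducible. The translates under $X$ of a decomposition of $W_1$ into $l\ge2$ parts permuted by $L$ would form a decomposition into $kl$ parts permuted by $X$; so $L$ is primitive.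

\emph{The field.} Let $A$ be maximal among the abelian normal subgroups of $L$, and let $E$ be the $\mathbb F_r$-span of $A$ in $\operatorname{End}(W_1)$. As $W_1$ is a direct sum of copies of one simple $A$-module, the commutative ring $E$ has a faithful simple module, so it is a field, and $A\le E^\times$ is cyclic. Let $|E|=r^f$, $m=\dim_EW_1=w/f$, and $C=C_L(A)$. Conjugation embeds $L/C$ in $\operatorname{Gal}(E/\mathbb F_r)$, which is cyclic of order $f$. Moreover $A\le Z(C)$ and $C\le GL_m(E)$. Hence
\begin{equation}\label{eq:dlL}
\operatorname{dl}(L)\le1+\zeta(m).
\end{equation}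
It remains to bound $k$ and $m$, and for this we bound $|L|$. The point is that $|C/A|$ is far smaller than $|GL_m(E)|$: it is bounded by a quasi-polynomial function of $m$ alone.

\emph{The order of $C/A$.} Let $B/A$ be the product of those minimal normal subgroups of $L/A$ that lie in $C/A$. They are abelian since $L$ is solvable, and they commute with each other, so $B/A$ is abelian. The center $Z(B)$ is an abelian normal subgroup of $L$ containing $A$, so $Z(B)=A$. Also $C_C(B)=A$: otherwise the normal subgroup $C_C(B)/A$ of $L/A$ would contain a minimal normal subgroup, which lies in $B/A$, whereas $B\cap C_C(B)=Z(B)=A$. Let $Y=\{y\in C:[B,y]\le A\}$ be the kernel of the action of $C$ on $B/A$; it contains $B$. Since $A$ is central in $C$, the identities $[bb',y]=[b,y]^{b'}[b',y]$ and $[b,yy']=[b,y'][b,y]^{y'}$ show that $y\mapsto[\,\cdot\,,y]$ is a homomorphism $Y\to\operatorname{Hom}(B/A,A)$, and its kernel is $C_C(B)=A$. As $A$ is cyclic, $|\operatorname{Hom}(B/A,A)|\le|B/A|$. So $|Y/A|\le|B/A|$ and $Y=B$. Thus $C/B$ embeds in $\operatorname{Aut}(B/A)$. A group of order $\beta$ is generated by at most $\log_2\beta$ elements, so $|C/B|\le\beta^{\log_2\beta}$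 with $\beta=|B/A|$.

We claim that $\beta\le m^2$, because representatives $b_1,\dots,b_\beta$ of the cosets of $A$ in $B$ are linearly independent over $E$ in $\operatorname{End}_E(W_1)$. Suppose not, and take a nontrivial relation $\sum_ia_ib_i=0$, $a_i\in E$, with as few nonzero terms as possible. It has at least two, with indices $i\ne j$ say, since the $b_i$ are invertible. As $b_j^{-1}b_i\notin A=Z(B)$, some $y\in B$ does not commute with $b_j^{-1}b_i$. Since $B/A$ is abelian, $yb_\nu y^{-1}=\lambda_\nu b_\nu$ with $\lambda_\nu\in A\subset E^\times$, and $\lambda_i\ne\lambda_j$ by the choice of $y$. Conjugating the relation by $y$, which commutes with $E$, and subtracting $\lambda_j$ times the relation gives $\sum_\nu a_\nu(\lambda_\nu-\lambda_j)b_\nu=0$. This relation is nontrivial and shorter, a contradiction. Multiplying the bounds for $L/C$, $C/B$, $B/A$ and $A$,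
\begin{equation}\label{eq:orderL}
|L|\le f\,r^f\,m^{2+4\log_2m}.
\end{equation}
Since $f\le2^f\le r^w$, $r^f\le r^w$ and $(2+4\log_2m)\log_2m=O(m)$, this gives $|L|\le r^{\kappa_0w}$ with an absolute constant $\kappa_0$.

\emph{Bounds on $k$ and $m$.} Let $x\in X$ have order at least $r^{\delta n}$. A power of $x$ of exponent at most $\Lambda(k)$ stabilizes every $W_i$, and so has order dividing $\exp(L)$. Hence
\begin{equation}\label{eq:ordx}
r^{\delta n}\le\Lambda(k)|L|\le\Lambda(k)\,r^{\kappa_0n/k}.
\end{equation}
If $k\ge2\kappa_0/\delta$, then $\Lambda(k)\ge r^{\delta n/2}\ge2^{\delta k/2}$, which fails for large $k$. So $k\le k_1(\delta)$. Now \eqref{eq:orderL}, the first inequality in \eqref{eq:ordx} and $n\ge mf$ give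
\[
\delta mf\log r\le\log\Lambda(k_1)+\log f+f\log r+(2+4\log_2m)\log m.
\]
Dividing by $f\log r\ge\log2$ yields $\delta m\le O_\delta(1)+O((1+\log m)^2)$, so $m\le m_1(\delta)$. The image of $X$ in $\operatorname{Sym}(k)$ is solvable of order at most $k_1!$, and the kernel embeds in a product of $k$ copies of $L$. By \eqref{eq:dlL}, $\operatorname{dl}(X)\le\log_2(k_1!)+1+\zeta(m_1)$.
\end{proof}

For a finite group $Q$, the \emph{Fitting subgroup} $F$ is the largest nilpotent normal subgroup and the \emph{Frattini subgroup} $\Phi\le F$ is the intersection of the maximal subgroups. For solvable $Q$ we use the theory of Gasch\"utz (\cite[III.4]{Hup}, \cite[Theorem 1.12]{MW}): $F/\Phi$ is abelian and is a direct sum of irreducible $Q$-modules, possibly over different prime fields; it has a complement in $Q/\Phi$; and $C_Q(F/\Phi)=F$.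

\begin{proposition}\label{prop:fitting}
Let $G_1$ be as in Proposition~\ref{prop:solv}. There is $s$ such that $Q^{(s)}$ is nilpotent for every finite quotient $Q$ of $G_1$.
\end{proposition}

\begin{proof}
Let $c_1$ be as in Lemma~\ref{lem:O}, and choose $n_0$ with $2^{2c_1n_0/3-1}\ge1/c_1$. Let $X'$ be a complement of $F/\Phi$ in $Q/\Phi$, and write $F/\Phi=W\oplus W'$ with $W$ irreducible of order $r^n$ and $W'$ a submodule. Then $(Q/\Phi)/W'\cong W\rtimes X'$, and in this group $C_{X'}(W)$ is normal, being normalized by $X'$ and centralized by $W$. So $W\rtimes X$ is a quotient of $G_1$, where $X=X'/C_{X'}(W)\le GL_n(\mathbb F_r)$ is the solvable irreducible group induced by $Q$ on $W$. By Lemma~\ref{lem:O}, $W\rtimes X$ has an element of order at least $c_1r^{c_1n}$. As $W$ has exponent $r$, its image in $X$ has order at least $c_1r^{c_1n-1}$. For $n\ge n_0$ this is at least $r^{c_1n/3}$, and $\operatorname{dl}(X)\le s(c_1/3)$ by Lemma~\ref{lem:linear}. For $n<n_0$ we have $\operatorname{dl}(X)\le\zeta(n_0)$. With $s$ the larger of the two bounds, $Q^{(s)}$ centralizes every irreducible summand $W$, so $Q^{(s)}\le C_Q(F/\Phi)=F$.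
\end{proof}

\section{Abelian-by-(virtually nilpotent) groups}\label{sec:abelian}

This section generalizes the examples of Section~\ref{sec:examples}.

\begin{proposition}\label{prop:abelian}
Let $G$ be a finitely generated group satisfying {\rm(d)}, and let $A\trianglelefteq G$ be abelian with $G/A$ virtually nilpotent. Then $G$ is virtually nilpotent.
\end{proposition}

In the examples three things were at hand: a module as simple as $\mathbb Z[1/f]$, a semidirect product with a faithful action, and good moduli. The following three lemmas supply them in general.

\subsection{Three lemmas}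
The first lemma says that a finitely generated module becomes free over the scalars once a single element is inverted. A group is \emph{poly-(infinite cyclic)} if it has a subnormal series of finite length with infinite cyclic factors.

\begin{lemma}\label{lem:free}
Let $D$ be a principal ideal domain, $\Gamma$ a poly-(infinite cyclic) group, and $M$ a finitely generated right $D\Gamma$-module. There is $0\ne f\in D$ such that $M[1/f]$ is a free $D[1/f]$-module.
\end{lemma}

\begin{proof}
Induct on the length of the series. For $\Gamma=1$, take $f\neq0$ annihilating the torsion of $M$. Otherwise $\Gamma=\Gamma_1\rtimes\langle t\rangle$ with $\Gamma_1$ of smaller length. Let $M_0$ be the $D\Gamma_1$-submodule generated by a finite generating set of $M$, so that $M=\sum_{i\in\mathbb Z}M_0t^i$. Put $L_{-1}=0$,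
\[
L_n=\sum_{0\le i\le n}M_0t^i,\qquad L'_n=\sum_{i\ge-n}M_0t^i\qquad(n\ge0),
\]
so that $\bigcup_nL_n=L'_0$ and $\bigcup_nL'_n=M$. We have $L_n/L_{n-1}\cong M_0t^n/(M_0t^n\cap L_{n-1})$ and $L'_n/L'_{n-1}\cong M_0t^{-n}/(M_0t^{-n}\cap L'_{n-1})$. Multiplying by $t^{-n}$ and $t^n$ respectively gives isomorphisms of $D$-modules
\[
L_n/L_{n-1}\cong M_0\Big/\Big(M_0\cap\sum_{1\le i\le n}M_0t^{-i}\Big),\qquad L'_n/L'_{n-1}\cong M_0\Big/\Big(M_0\cap\sum_{i\ge1}M_0t^i\Big).
\]
Each $M_0t^i$ is a $D\Gamma_1$-submodule, as $t$ normalizes $\Gamma_1$. So the denominators are $D\Gamma_1$-submodules of $M_0$. The second does not depend on $n$, and the first ones form an ascending chain, which stabilizes since $D\Gamma_1$ is Noetherian by (P3). Thus only finitely many quotients of $M_0$ occur, each a finitely generated $D\Gamma_1$-module. Let $f$ be the product of the elements that induction provides for them. After inverting $f$ all factors are free, so $L_n[1/f]$ is the direct sum of $L_{n-1}[1/f]$ and a free module, and $L'_0[1/f]$ is a direct sum of free modules. The same argument for the chain $L'_n$ shows that $M[1/f]$ is free.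
\end{proof}

The second lemma is the group-theoretic form of the first ingredient of Example~\ref{ex:BS}.

\begin{lemma}\label{lem:split}
Let $E$ be a finite group with an abelian normal subgroup $V$ such that $E/V$ is nilpotent and $[V,E]=V$. Then $V$ has a complement in $E$, and any two complements are conjugate by an element of $V$.
\end{lemma}

\begin{proof}
Let $N=E/V$. A complement exists if $H^2(N,V)=0$, and complements are conjugate under $V$ if $H^1(N,V)=0$. Since $V$ is the direct sum of its primary components, it suffices to show $H^i(N,U)=0$ for the $p$-primary component $U$, which satisfies $[U,N]=U$. Write $N=N_p\times N_{p'}$, where $N_p$ is the Sylow $p$-subgroup and $N_{p'}$ has order prime to $p$; this is where nilpotency is used. By coprime action $U=U_0\oplus[U,N_{p'}]$ with $U_0=C_U(N_{p'})$, and both summands are $N$-invariant. From $[U,N]=U$ we get $[U_0,N]=U_0$. But $N$ acts on the $p$-group $U_0$ through the $p$-group $N_p$, hence nilpotently, so $U_0=0$. Thus $H^0(N_{p'},U)=0$, and $H^j(N_{p'},U)=0$ for $j\ge1$ because $|N_{p'}|$ is invertible on $U$. All terms $H^i(N_p,H^j(N_{p'},U))$ of the Lyndon--Hochschild--Serre spectral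 sequence vanish, so $H^i(N,U)=0$ for all $i$.
\end{proof}

The third lemma produces the moduli of Example~\ref{ex:six}. A prime $p$ \emph{splits completely} in a number field $K$ if it is unramified and all primes of $K$ above $p$ have residue field $\mathbb F_p$. By Chebotarev's theorem a positive proportion of primes do so. The sieve shows that for $\theta$ near $1$ only a small proportion of primes $p\le x$ have $p-1$ divisible by a prime larger than $x^\theta$.

\begin{lemma}\label{lem:primes}
Let $K$ be a number field and $\mathcal E$ a finite set of primes. There are $\theta<1$ and $c'>0$ such that for all large $x$ there is a set $\mathcal P_x$ of primes $p\le x$, splitting completely in $K$ and not in $\mathcal E$, with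
\[
\prod_{p\in\mathcal P_x}p\ge e^{c'x}\qquad\text{and}\qquad\operatorname{lcm}_{p\in\mathcal P_x}(p-1)\le e^{x^\theta\log x}.
\]
\end{lemma}

\begin{proof}
By Chebotarev's theorem there is $\delta_0>0$ such that for large $x$ at least $\delta_0x/\log x$ primes $p\le x$ split completely. Let $\frac12<\theta<1$, and call a prime $p\le x$ \emph{bad} if $p-1$ has a prime factor $q>x^\theta$. For large $x$ such $q$ is odd, so $p=qt+1$ with $t<x^{1-\theta}$ even and $q\le x/t$. For given $t$, the upper bound sieve \cite[Theorem 3.12]{HR}, which is uniform in $t$, bounds the number of primes $q\le x/t$ with $qt+1$ prime by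
\[
C\frac t{\varphi(t)}\cdot\frac{x/t}{\log^2(x/t)}\le\frac{4Cx}{\varphi(t)\log^2x},
\]
since $x/t\ge x^{1/2}$. From $t/\varphi(t)=\sum_{u\mid t}\mu(u)^2/\varphi(u)$ we get
\[
\sum_{t\le y}\frac1{\varphi(t)}\le\sum_{u\ge1}\frac{\mu(u)^2}{u\varphi(u)}\sum_{v\le y}\frac1v\le(1+\log y)\prod_{\ell\text{ prime}}\Big(1+\frac1{\ell(\ell-1)}\Big).
\]
With $y=x^{1-\theta}$, the number of bad primes is at most $C'\big((1-\theta)x/\log x+x/\log^2x\big)$, with $C'$ independent of $\theta$. Fix $\theta$ so close to $1$ that this is at most $\frac{\delta_0}2x/\log x$ for large $x$. Let $\mathcal P_x$ be the set of completely split primes in $(\sqrt x,x]$ that are not bad. For large $x$ it is disjoint from $\mathcal E$ and has at least $\frac{\delta_0}2x/\log x-\sqrt x\ge\frac{\delta_0}4x/\log x$ elements, each larger than $\sqrt x$, so their product is at least $e^{\delta_0x/8}$. The least common multiple of the $p-1$ is a product of prime powers $q^a\le x$ over at most $x^\theta$ primes $q$, so it is at most $x^{x^\theta}$.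
\end{proof}

\subsection{Proof of Proposition~\ref{prop:abelian}}
The group $G/(A\cap G_*)$ has the finite normal subgroup $A/(A\cap G_*)$ with quotient $G/A$, so it is virtually nilpotent by Lemma~\ref{lem:F}. Replacing $A$ by $A\cap G_*$, we assume $A\le G_*$. We regard $A$ as a right module for $G$ and for $G/A$ under conjugation, written additively; submodules are the subgroups of $A$ normal in $G$. Since $G$ is finitely generated and $G/A$ is finitely presented, $A$ is the normal closure of finitely many elements, so it is a finitely generated $\mathbb Z[G/A]$-module, and it is Noetherian by (P3). Let $\mathcal H$ be the set of normal subgroups $H$ of finite index in $G$ with $A\le H\le G_*$ and $H/A$ nilpotent. It is nonempty by (P4).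

\medskip\noindent\emph{Step 1: a submodule on which nothing infinite is central.}
In Example~\ref{ex:BS} we used that $V/(2^l-1)V$ is finite for every $l\ge1$. In general $A$ has a part on which subgroups of finite index act nilpotently, and we first remove it; Lemma~\ref{lem:hirsch} guarantees that the process stops. For $H\in\mathcal H$ with $H/A$ of class $\kappa$ we have $\gamma_{\kappa+1+n}(H)\le[A,{}_nH]$, so $G/[A,{}_nH]$ is virtually nilpotent, of Hirsch length at most $1/c$. Choose $H_0\in\mathcal H$ and $n_0\ge1$ maximizing this Hirsch length, and put $B=[A,{}_{n_0}H_0]$ and $\mathcal H_0=\{H\in\mathcal H:H\le H_0\}$. Then $G/B$ is virtually nilpotent. Let $H\in\mathcal H_0$. We have $[A,{}_{n_0}H]\le B$, so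
\begin{equation}\label{eq:HB}
H/B\text{ is nilpotent,}
\end{equation}
and $[A,{}_{n_0+1}H]\le[B,H]$. Hence $G/[B,H]$ is virtually nilpotent, and $h(G/[B,H])\le h(G/B)$ by maximality. By additivity of the Hirsch length, $B/[B,H]$ is finite.

If $B$ is finite, $G$ is virtually nilpotent by Lemma~\ref{lem:F}. Suppose that $B$ is infinite; we shall reach a contradiction. As $A$ is Noetherian, there is a submodule $B_1\le B$ maximal subject to $V=B/B_1$ being infinite. Then:
\begin{enumerate}
\item[(i)] every nonzero submodule of $V$ has finite index, and so is infinite;
\item[(ii)] every nonzero $\mathbb ZG$-endomorphism of $V$ is injective, for a nonzero kernel has finite index, so the image is a finite submodule, hence $0$;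
\item[(iii)] $V/[V,H]$ is finite for every $H\in\mathcal H_0$.
\end{enumerate}
Let $\Gamma=G/C_G(V)$, a quotient of $G/A$ acting faithfully on $V$. It is infinite: otherwise $H=C_G(V)\cap H_0$ belongs to $\mathcal H_0$ and $[V,H]=0$, so $V$ is finite by (iii).

\medskip\noindent\emph{Step 2: scalars.}
To form finite quotients $V/Vg$ we need an infinite ring $D$ of endomorphisms commuting with $G$. The ring $\mathbb Z$ serves if $V$ is torsion-free; if $pV=0$, as for $V=\mathbb F_p[y,y^{-1}]$ with $\Gamma=\langle y\rangle$, the scalars must come from $\Gamma$ itself. Let $\Delta\trianglelefteq\Gamma$ be torsion-free nilpotent of finite index. Then $\Delta\ne1$, so $Z=Z(\Delta)$ is an infinite finitely generated abelian group, normal in $\Gamma$. Let $J$ be the image of $\mathbb Z[Z]$ in $\operatorname{End}(V)$. It is a finitely generated commutative ring, and infinite since $Z$ embeds in $J^\times$. The group $\Gamma$ acts on $J$ by conjugation through the finite group $\Gamma/\Delta$. Let $J_0$ be the subring of invariants; its elements are $\mathbb ZG$-endomorphisms of $V$. By (ii), $J_0$ is an integral domain whose nonzero elements act injectively, and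 by (i), $V/Vj$ is finite for $0\ne j\in J_0$. Each $a\in J$ is a root of the monic polynomial $\prod_{\gamma\in\Gamma/\Delta}(X-a^\gamma)\in J_0[X]$. So the finitely generated ring $J$ is integral over $J_0$, hence a finitely generated $J_0$-module.

If $J_0$ has characteristic $0$, put $D=\mathbb Z$. If $J_0$ has characteristic $p>0$, some $y\in J_0$ is transcendental over $\mathbb F_p$: otherwise $J_0$, and with it $J$, would be integral over $\mathbb F_p$, and the finitely generated ring $J$ would be finite. Put $D=\mathbb F_p[y]$. In both cases $D\subset J_0$ is a principal ideal domain with infinitely many primes, $V$ is a torsion-free $D$-module, $G$ acts $D$-linearly, and $V/Vg$ is finite for $0\ne g\in D$.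

Now $V$ is a finitely generated $D\Delta$-module, and $\Delta$ is poly-(infinite cyclic) by Lemma~\ref{lem:powers}. By Lemma~\ref{lem:free}, $V[1/f]$ is free over $D[1/f]$ for some $0\ne f\in D$; let $R$ be its rank. If $0\neq g\in D$ is coprime to $f$, then $f$ acts invertibly on $V/Vg$, so $V/Vg\cong V[1/f]/V[1/f]g$ is a direct sum of $R$ copies of $D/gD$. Taking for $g$ a prime not dividing $f$ shows that $R$ is finite, and $R\ge1$ because $V\neq0$ embeds in $V[1/f]$. We record:
\begin{equation}\label{eq:Vg}
V/Vg\cong(D/gD)^R\qquad\text{for }0\ne g\in D\text{ coprime to }f.
\end{equation}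

\medskip\noindent\emph{Step 3: the key inequality.}
Let $H\in\mathcal H_0$. By (iii), $V/[V,H]$ is a finite $D$-module, and $D$ is infinite, so it is annihilated by some $0\ne g_H\in D$. We claim that for every $0\ne g\in D$ coprime to $g_H$,
\begin{equation}\label{eq:key}
\exp\big(H/C_H(V/Vg)\big)\ge c_H|V/Vg|^c.
\end{equation}
Let $B_g$ be the preimage of $Vg$ in $B$, a normal subgroup of $G$, and $\bar V=V/Vg=B/B_g$. Since $g$ and $g_H$ are coprime, $V=Vg+Vg_H=Vg+[V,H]$, so $\bar V=[\bar V,H]$. The group $G/B_g$ has the finite normal subgroup $\bar V$ with quotient $G/B$, so it is residually finite by Lemma~\ref{lem:F}. Hence there is a normal subgroup $W$ of finite index in $G$ with $B_g\le W\le H$ and $W\cap B=B_g$. Put $E=H/W$ and identify $\bar V$ with $BW/W\trianglelefteq G/W$.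

The group $E$ may well have large cyclic quotients, coming from elements that centralize $\bar V$ (in Example~\ref{ex:BS}, from the powers of $t^j$). We must factor these out without losing $\bar V$, and by a subgroup normal in $G/W$, so that Lemma~\ref{lem:L} applies. By \eqref{eq:HB}, $E/\bar V$ is nilpotent, and $[\bar V,E]=\bar V$. By Lemma~\ref{lem:split}, $E=\bar V\rtimes X$ and all complements are conjugate under $\bar V$. Put $X_0=C_X(\bar V)$. An element $\gamma\in G/W$ normalizes $E$ and $\bar V$, so $X^\gamma$ is a complement, $X^\gamma=X^v$ with $v\in\bar V$, and
\[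
X_0^\gamma=C_{X^\gamma}(\bar V)=C_{X^v}(\bar V)=X_0^v=X_0.
\]
So $X_0\trianglelefteq G/W$. In the finite quotient $Q=(G/W)/X_0$ of $G$ the image of $H$ is $\bar V\rtimes(X/X_0)$, and $X/X_0\cong E/\bar VX_0=E/C_E(\bar V)\cong H/C_H(\bar V)$. Since $\bar V=[\bar V,E]$ lies in the derived subgroup, every cyclic quotient of the image of $H$ is a quotient of $X/X_0$, of order at most $\exp(H/C_H(\bar V))$. Lemma~\ref{lem:L} and $|Q|\ge|\bar V|$ give \eqref{eq:key}.

It remains to choose $g$ violating \eqref{eq:key}: a product of many primes of $D$, so that $|V/Vg|$ is a product of many factors while the exponent is only a least common multiple.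

\medskip\noindent\emph{Step 4: characteristic $p$.}
Let $D=\mathbb F_p[y]$ and $H=H_0$. Let $g_j$ be the product of the monic irreducible polynomials $\pi$ of degree dividing $j$ that do not divide $fg_H$. The product of all monic irreducible polynomials of degree dividing $j$ is $y^{p^j}-y$, so $\deg g_j\ge p^j-C$ with $C=\deg(fg_H)$, and $|V/Vg_j|\ge p^{R(p^j-C)}$ by \eqref{eq:Vg}. On the other hand $V/Vg_j\cong\bigoplus_{\pi\mid g_j}V/V\pi$, and $H$ acts on $V/V\pi$ through $GL_R(D/\pi D)$, which embeds in $GL_R(\mathbb F_q)$ with $q=p^j$. An element of $GL_R(\mathbb F_q)$ is a commuting product of a unipotent element, of order dividing the least power of $p$ that is at least $R$, and a semisimple element, whose eigenvalues lie in fields $\mathbb F_{q^i}$, $i\le R$, and whose order therefore divides $\prod_{i\le R}(q^i-1)$. So the exponent of $H/C_H(V/Vg_j)$ is at most $pR\,q^{R(R+1)/2}$, and \eqref{eq:key} gives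
\[
pR\,p^{jR(R+1)/2}\ge c_H\,p^{cR(p^j-C)},
\]
which is false for large $j$.

\medskip\noindent\emph{Step 5: characteristic $0$.}
Let $D=\mathbb Z$. The exponent of $GL_R(\mathbb F_p)$ is divisible by $p$ if $R\ge2$, so it is too large, and we first pass to a subgroup whose action can be diagonalized modulo suitable primes. The space $V_{\mathbb Q}=V\otimes\mathbb Q$ has dimension $R$ and contains $V$. It is an irreducible $\mathbb QG$-module: a nonzero invariant subspace meets $V$ in a nonzero submodule, which has finite index by (i) and so spans $V_{\mathbb Q}$. The image of $H_0$ in $\Gamma\le GL(V_{\mathbb Q})$ is nilpotent. By the Lie--Kolchin--Mal'cev theorem, a solvable linear group over an algebraically closed field has a triangularizable subgroup of finite index. Taking a core, we find in the image of $H_0$ a subgroup $\Gamma_1$, normal and of finite index in $\Gamma$, that is triangularizable over $\bar{\mathbb Q}$. By Clifford's theorem $V_{\mathbb Q}$ is a semisimple $\mathbb Q\Gamma_1$-module, and in characteristic $0$ it remains semisimple over $\bar{\mathbb Q}$. A semisimple module with one-dimensional composition factors is a direct sum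 of one-dimensional modules, so $\Gamma_1$ is diagonalizable over $\bar{\mathbb Q}$. Let $H_1$ be the preimage of $\Gamma_1$ in $H_0$; then $H_1\in\mathcal H_0$.

A basis of $V[1/f]\cong\mathbb Z[1/f]^R$ represents the elements of $H_1$ by matrices in $GL_R(\mathbb Z[1/f])$. Choose $\Theta\in GL_R(\bar{\mathbb Q})$ conjugating all of them to diagonal form, and let $K$ be the number field generated by the entries of $\Theta$. Let $\mathcal E$ be the finite set of primes $p$ that divide $fg_{H_1}$ or lie below a prime of $K$ at which some entry of $\Theta$ or $\Theta^{-1}$ is not integral. Let $p\notin\mathcal E$ split completely in $K$, and let $\mathcal O$ be the local ring of a prime of $K$ above $p$, with residue field $\mathbb F_p$. For $h\in H_1$ the matrices $h$, $\Theta$ and the diagonal matrix $\Theta^{-1}h\Theta$ lie in $GL_R(\mathcal O)$. Reducing, we see that $h$ acts on $V/Vp\cong\mathbb F_p^R$ by a matrix diagonalizable over $\mathbb F_p$, of order dividing $p-1$. Take $\mathcal P_x$ from Lemma~\ref{lem:primes} and $g=\prod_{p\in\mathcal P_x}p$. Since $V/Vg\cong\bigoplus_{p\in\mathcal P_x}V/Vp$, inequality \eqref{eq:key} for $H_1$ and \eqref{eq:Vg}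 give
\[
e^{x^\theta\log x}\ge\operatorname{lcm}_{p\in\mathcal P_x}(p-1)\ge c_{H_1}g^{cR}\ge c_{H_1}e^{cc'x},
\]
which is false for large $x$ because $\theta<1$. So $B$ is finite, and Proposition~\ref{prop:abelian} is proved. \qed

\section{Pro-$p$ completions}\label{sec:prop}

Proposition~\ref{prop:abelian} handles solvable quotients of $G_1$ of each fixed derived length, and Proposition~\ref{prop:fitting} bounds the derived length of finite quotients modulo their nilpotent part. What is left is the possibility of finite $p$-quotients of unbounded derived length. These are assembled in the \emph{pro-$p$ completion} $T=\varprojlim H/M$ of a group $H$, the limit taken over normal subgroups $M$ of $p$-power index. The image of $H$ in $T$ is dense, and every finite $p$-quotient of $H$ is a quotient of $T$.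

\begin{proposition}\label{prop:prop}
Let $G$ be a finitely generated group satisfying {\rm(d)}, let $G_2\le G_*$ be a normal subgroup of finite index in $G$, and let $p$ be a prime. Then the pro-$p$ completion $T$ of $G_2$ is solvable.
\end{proposition}

There are two cases to exclude. If $T$ is not $p$-adic analytic, it has quotients of exponent $p^k$ and order at least $p^{p^k-1}$, and comparing exponents suffices. If $T$ is analytic, elements of large order abound, and we need the full strength of cyclic quotients, as in the following model.

\begin{example}\label{ex:SL2}
Let $p$ be odd and $T_i=\ker\big(SL_2(\mathbb Z_p)\to SL_2(\mathbb Z/p^i)\big)$. The map $1+p^iX\mapsto X\bmod p$ identifies $T_i/T_{i+1}$ with the additive group of $\mathfrak{sl}_2(\mathbb F_p)$, so $|T_1/T_{k+1}|=p^{3k}$, and the unipotent matrix with off-diagonal entry $p$ has order $p^k$ in $T_1/T_{k+1}$. The commutator of $1+pX$ and $1+p^iY$ is $1+p^{i+1}(XY-YX)$ modulo $p^{i+2}$, and $\mathfrak{sl}_2(\mathbb F_p)$ is a perfect Lie algebra for odd $p$. So $[T_1,T_i]T_{i+2}=T_{i+1}$, the derived subgroup of $T_1/T_{k+1}$ is $T_2/T_{k+1}$, and cyclic quotients of $T_1/T_{k+1}$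 have order at most $p$.
\end{example}

We recall what is needed from \cite{DDMS}. Let $T$ be a (topologically) finitely generated pro-$p$ group; call a closed subgroup \emph{characteristic} if it is invariant under all continuous automorphisms.
\begin{enumerate}
\item[(A1)] The \emph{lower $p$-series} $P_1=T$, $P_{i+1}=\overline{P_i^p[P_i,T]}$ consists of open characteristic subgroups with trivial intersection. The \emph{dimension series}, with $D_n$ the closure of $\prod_{ip^j\ge n}\gamma_i(T)^{p^j}$, is a descending series of open characteristic subgroups with $D_1=T$, and $x^{p^k}\in D_{p^k}$ for all $x\in T$.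
\item[(A2)] (Lazard; \cite[Theorem 11.4]{DDMS}) If $D_n=D_{n+1}$ for some $n$, then $T$ has finite rank, that is, $T$ is $p$-adic analytic.
\item[(A3)] If $T$ has finite rank, it has an open characteristic subgroup $U$ that is \emph{uniform}: finitely generated, torsion-free, with $[U,U]\le\overline{U^p}$ (or $\overline{U^4}$ if $p=2$). A uniform group $U$ comes with a homeomorphism $\log:U\to\mathfrak u$ onto a Lie algebra over $\mathbb Z_p$ that is a free module of finite rank, with $[\mathfrak u,\mathfrak u]\subset p\mathfrak u$ (or $4\mathfrak u$), such that $\log(u^a)=a\log u$ for $a\in\mathbb Z$ and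
\[
\log(uvu^{-1})=e^{\operatorname{ad}\log u}\log v\qquad(u,v\in U),
\]
the exponential series being convergent. A continuous homomorphism $\tau:U\to U'$ of uniform groups induces a homomorphism of Lie algebras $d\tau$ with $d\tau(\log u)=\log\tau(u)$. The group $\mathbb Z_p$ is uniform, with $\log$ the identity map onto the abelian Lie algebra $\mathbb Z_p$.
\end{enumerate}
We also use that a finite-dimensional Lie algebra $\mathfrak t$ over a field of characteristic $0$ has a largest solvable ideal $\operatorname{rad}(\mathfrak t)$, and that $\mathfrak s=\mathfrak t/\operatorname{rad}(\mathfrak t)$ is semisimple, so that $\mathfrak s=[\mathfrak s,\mathfrak s]$.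

\begin{proof}[Proof of Proposition~\ref{prop:prop}]
The group $T$ is finitely generated, since $G_2$ is. Conjugation by $\gamma\in G$ permutes the normal subgroups of $p$-power index in $G_2$, so it extends to a continuous automorphism of $T$. Let $T_0$ be an open characteristic subgroup of $T$. Its preimage $M_0$ in $G_2$ is then normal in $G$ and of finite index, and $G_2/M_0\cong T/T_0$ by density. Lemma~\ref{lem:L} with $H=G_2$, $M=M_0$ gives, with $c_2=c_{G_2}$,
\begin{equation}\label{eq:T}
T/T_0\text{ has a cyclic quotient of order at least }c_2|T/T_0|^c.
\end{equation}

\emph{Step 1: $T$ has finite rank.} The group $T/D_{p^k}$ has exponent dividing $p^k$, so \eqref{eq:T} gives $p^k\ge c_2|T/D_{p^k}|^c$. If $D_n\ne D_{n+1}$ for all $n$, then $|T/D_{p^k}|\ge p^{p^k-1}$, which contradicts this for large $k$. So (A2) applies. Take $U$ and $\mathfrak u$ as in (A3) and put $\mathfrak t=\mathfrak u\otimes\mathbb Q_p$. Every continuous automorphism $\tau$ of $T$ preserves $U$ and induces an automorphism $d\tau$ of $\mathfrak t$, and $d(\tau\tau')=d\tau\,d\tau'$. For $x\in T$ let $\operatorname{Ad}(x)$ be the automorphism induced by $v\mapsto xvx^{-1}$.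 Then $\operatorname{Ad}$ is a homomorphism, $\operatorname{Ad}(u)=e^{\operatorname{ad}\log u}$ for $u\in U$, and
\begin{equation}\label{eq:Ad}
\operatorname{Ad}(\tau(x))=d\tau\operatorname{Ad}(x)\,d\tau^{-1},
\end{equation}
because conjugation by $\tau(x)$ is the composite of $\tau^{-1}$, conjugation by $x$, and $\tau$.

\emph{Step 2: if $\mathfrak t$ is solvable, so is $T$.} By Lie's theorem, $\operatorname{ad}(\mathfrak t)$ consists of triangular matrices in some basis over $\bar{\mathbb Q}_p$. Then so does $\operatorname{Ad}(U)$, which is therefore solvable. If $u\in U$ and $\operatorname{Ad}(u)=1$, then $\log(uvu^{-1})=\log v$ for all $v\in U$, so $u$ is central in $U$. Thus $U$ is a central extension of a solvable group, and $T/U$ is a finite $p$-group, so $T$ is solvable.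

\emph{Step 3: $\mathfrak t$ is solvable.} Suppose not, so that $\mathfrak s=\mathfrak t/\mathfrak r\ne0$, where $\mathfrak r=\operatorname{rad}(\mathfrak t)$. We want to apply \eqref{eq:T} to quotients that see only $\mathfrak s$. Automorphisms of $\mathfrak t$ preserve $\mathfrak r$, so $\operatorname{Ad}$ induces a homomorphism $\varphi:T\to\operatorname{Aut}(\mathfrak s)$, and
\begin{equation}\label{eq:phi}
\varphi(u)=e^{\operatorname{ad}\bar X}\quad\text{for }u\in U,\text{ where }\bar X\in\mathfrak s\text{ is the image of }\log u.
\end{equation}
The kernel of $\varphi$ consists of the $x$ with $\log(xvx^{-1})-\log v\in\mathfrak r$ for all $v\in U$, so it is closed, and it is characteristic by \eqref{eq:Ad}. Put $T_s=T/\ker\varphi$, a finitely generated pro-$p$ group.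

The group $T_s$ is infinite. Otherwise, for each $u\in U$ we have $u^{p^k}\in\ker\varphi$ for all large $k$, so by \eqref{eq:phi}
\[
\operatorname{ad}\bar X=\lim_{k\to\infty}p^{-k}\big(e^{p^k\operatorname{ad}\bar X}-1\big)=0;
\]
as such $\bar X$ span $\mathfrak s$, this gives $\mathfrak s=[\mathfrak s,\mathfrak s]=0$.

Every continuous automorphism of $T$ induces one of $T_s$, so the preimages in $T$ of the terms $P_i$ of the lower $p$-series of $T_s$ are open and characteristic. Their indices $|T_s/P_i|$ tend to infinity. By \eqref{eq:T}, the groups $T_s/P_i$ have cyclic quotients of unbounded order, so $T_s/\overline{[T_s,T_s]}$ is infinite. A finitely generated abelian pro-$p$ group is a finitely generated $\mathbb Z_p$-module, so an infinite one maps onto $\mathbb Z_p$. We obtain a continuous surjection $\psi:T\to\mathbb Z_p$ trivial on $\ker\varphi$.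

By (A3), $\psi|_U$ induces a homomorphism of Lie algebras $d\psi:\mathfrak t\to\mathbb Q_p$ with $d\psi(\log u)=\psi(u)$. It vanishes on $[\mathfrak t,\mathfrak t]$, the target being abelian. It also vanishes on $\mathfrak r$: for $X\in\mathfrak r$ there is $a\ge0$ with $p^aX=\log u$, $u\in U$, and $\varphi(u)=1$ by \eqref{eq:phi}, so $p^ad\psi(X)=\psi(u)=0$. Since $\mathfrak s=[\mathfrak s,\mathfrak s]$, we have $\mathfrak t=[\mathfrak t,\mathfrak t]+\mathfrak r$. So $d\psi=0$, hence $\psi(U)=0$ and $\psi(T)$ is finite, a contradiction.
\end{proof}

\section{Proofs of the theorems}\label{sec:end}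

\begin{proposition}\label{prop:dc}
A finitely generated residually finite group $G$ satisfying {\rm(d)} is virtually nilpotent.
\end{proposition}

\begin{proof}
Take $G_1\le G_*$ and $s$ as in Propositions~\ref{prop:solv} and~\ref{prop:fitting}.

\emph{The subgroup $N$.} The subgroups $G_1^{(j)}$ are normal in $G$, and $G/G_1^{(0)}$ is finite. If $G/G_1^{(j)}$ is virtually nilpotent, then Proposition~\ref{prop:abelian}, applied to the group $G/G_1^{(j+1)}$, which satisfies (d), and its abelian normal subgroup $G_1^{(j)}/G_1^{(j+1)}$, shows that $G/G_1^{(j+1)}$ is virtually nilpotent. So all $G/G_1^{(j)}$ are virtually nilpotent. Their Hirsch lengths are nondecreasing in $j$ and at most $1/c$ by Lemma~\ref{lem:hirsch}, so they are constant for $j\ge j_0$, where we take $j_0\ge s$. Put $N=G_1^{(j_0)}$. Then $G/N$ is virtually nilpotent, and $N/N^{(i)}$ has Hirsch length $0$, so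
\[
b_i:=|N/N^{(i)}|<\infty\qquad\text{for all }i\ge1.
\]
By Lemma~\ref{lem:F} it suffices to show that $N$ is finite. For a normal subgroup $M$ of finite index in $G$ let $N_M=NM/M$. It suffices to bound $|N_M|$ independently of $M$: as $G$ is residually finite, any finitely many elements of $N$ have distinct images in some $N_M$.

\emph{The groups $N_M$.} The group $N_M$ is the $j_0$-th derived subgroup of $G_1M/M$, a finite quotient of $G_1$, so it is nilpotent by Proposition~\ref{prop:fitting}. It is the direct product of its Sylow subgroups $N_{M,p}$. Since $N_M/N_M^{(i)}$ is a quotient of $N/N^{(i)}$ and has $N_{M,p}/N_{M,p}^{(i)}$ as a direct factor,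
\begin{equation}\label{eq:bi}
|N_{M,p}/N_{M,p}^{(i)}|\le b_i.
\end{equation}
If $N_{M,p}\ne1$ then its abelianization is a nontrivial $p$-group, so $p\le b_1$. By \eqref{eq:bi} it therefore suffices to bound the derived length of $N_{M,p}$ for each prime $p\le b_1$. To use Proposition~\ref{prop:prop} we must realize $N_{M,p}$ inside a $p$-quotient of a fixed subgroup of finite index.

\emph{The subgroup $G_2$.} The kernel $C$ of the action of $G$ on the finite group $N/N^{(1)}$ is normal of finite index and contains $N$, and $N\le G_1\le G_*$. By (P4) applied to $G/N$, there is a normal subgroup $G_2$ of finite index in $G$ with $N\le G_2\le G_*\cap C$ and $G_2/N$ nilpotent, of class $\kappa$ say. We claim that $G_2M/M$ is nilpotent for every $M$. The group $G_2$ acts trivially on $N_M^{ab}$, a quotient of $N/N^{(1)}$, so by (P2) it acts trivially on every factor $\gamma_i(N_M)/\gamma_{i+1}(N_M)$. As $N_M$ is nilpotent, of class $m$ say, $[N_M,{}_mG_2M/M]=1$. Together with $\gamma_{\kappa+1}(G_2M/M)\le N_M$ this gives $\gamma_{\kappa+1+m}(G_2M/M)=1$.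

\emph{Conclusion.} The Sylow $p$-subgroup of the finite nilpotent group $G_2M/M$ is a direct factor, hence a finite $p$-quotient of $G_2$, and it contains $N_{M,p}$. By Proposition~\ref{prop:prop} the pro-$p$ completion of $G_2$ is solvable, of derived length at most some $i(p)\geq1$, so $N_{M,p}^{(i(p))}=1$. By \eqref{eq:bi}, $|N_M|\le\prod_{p\le b_1}b_{i(p)}$ for all $M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The implication (c)$\Rightarrow$(b) follows from (P5) and \eqref{eq:growth}, and (b)$\Rightarrow$(a) holds because normal subgroups are subgroups. Proposition~\ref{prop:ad} gives (a)$\Rightarrow$(d), and Proposition~\ref{prop:dc} gives (d)$\Rightarrow$(c). If $G$ has uniformly $(1/d)$-almost flat quotients, it is therefore virtually nilpotent, and by (K4) its Hirsch length $h$ satisfies $h=0$ or $1/d\le1/h$; so $h\le d$. Every nilpotent subgroup of finite index has Hirsch length $h$.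
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(1) The cycle (c)$\Rightarrow$(b)$\Rightarrow$(a)$\Rightarrow$(d)$\Rightarrow$(c) was just proved. Under (d), $G$ is virtually nilpotent, and $h(G)\le1/c$ by Lemma~\ref{lem:hirsch}.

(2) By Theorem~\ref{thm:main}, $G$ is virtually nilpotent, and by (K4) either $h(G)=0$ or $\alpha\le1/h(G)$; so the integer $h(G)$ is at most $\lfloor1/\alpha\rfloor$. For sharpness let $m=\lfloor1/\alpha\rfloor\ge1$, so that $1/m\ge\alpha$. In $\mathbb Z^m$ we have $|S^n|\le Cn^m$, so \eqref{eq:growth} gives $\operatorname{diam}_S(\mathbb Z^m/H)\ge C^{-1/m}[\mathbb Z^m:H]^{1/m}\ge C^{-1/m}[\mathbb Z^m:H]^\alpha$, and $h(\mathbb Z^m)=m$.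

(3) By Theorem~\ref{thm:main}, $G$ is virtually nilpotent, hence virtually polycyclic, and (K2) applies.

(4) Let $R$ be the finite residual of $G$. Every normal subgroup of finite index contains $R$, so $G$ and $G/R$ have the same finite quotients, with the same diameters for $S$ and its image. The group $G/R$ is finitely generated and residually finite, and (2) applies to it.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGT} Breuillard, Green and Tao, Publ. IH\'ES 116 (2012).

\bibitem{DDMS} Dixon, du Sautoy, Mann and Segal, \emph{Analytic pro-$p$ groups}, 2nd ed.

\bibitem{GLS} Gorenstein, Lyons and Solomon.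

\bibitem{GT} David Guo and Matthew Tointon, \emph{Residually finite groups with uniformly almost flat quotients}, arXiv:2410.23035 (2024).

\bibitem{HR} Halberstam and Richert, \emph{Sieve Methods}.

\bibitem{Hup} Huppert, \emph{Endliche Gruppen I}.

\bibitem{MW} Manz and Wolf.

\end{thebibliography}
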